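\title{An almost Menger space on which ONE wins the almost Menger game}

\begin{abstract}
A space is almost Menger if from every sequence of open covers one can select finite subfamilies such that the closures of all selected sets cover the space. In the corresponding game, ONE plays open covers and TWO answers with finite subfamilies. For Lindel\"of spaces it is known that being almost Menger is equivalent to ONE having no winning strategy. We show in ZFC that the equivalence fails in general: there is a Hausdorff space of cardinality $\mathfrak d$ that is almost Menger, even almost Rothberger, while ONE has a winning strategy. This answers a question of Babinkostova, Pansera and Scheepers. The cardinality $\mathfrak d$ is the least possible, and no regular space can serve as an example.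
\end{abstract}

\section{The selection principle and the game}\label{sec:intro}

Let $X$ be a topological space and $\omega=\{0,1,2,\dots\}$. We write $\mathcal O$ for the collection of all open covers of $X$, and $\overline{\mathcal O}$ for the collection of all families $\mathcal U$ of open sets such that $\{\overline U:U\in\mathcal U\}$ covers $X$. For collections $\mathcal A,\mathcal B$ of families of subsets of $X$, consider the following.
\begin{itemize}
\item $\mathsf S_{fin}(\mathcal A,\mathcal B)$: for every sequence $(\mathcal U_n:n\in\omega)$ of elements of $\mathcal A$ there are finite sets $\mathcal F_n\subseteq\mathcal U_n$ with $\bigcup_n\mathcal F_n\in\mathcal B$.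
\item $\mathsf S_1(\mathcal A,\mathcal B)$: for every such sequence there are $U_n\in\mathcal U_n$ with $\{U_n:n\in\omega\}\in\mathcal B$. This implies $\mathsf S_{fin}(\mathcal A,\mathcal B)$.
\item The game $\mathsf G^\omega_{fin}(\mathcal A,\mathcal B)$: in inning $n\in\omega$, ONE chooses $\mathcal U_n\in\mathcal A$ and TWO responds with a finite set $\mathcal F_n\subseteq\mathcal U_n$. TWO wins the play if $\bigcup_n\mathcal F_n\in\mathcal B$; otherwise ONE wins.
\end{itemize}
A \emph{strategy} for ONE is a function $\sigma$ that assigns ONE's move $\mathcal U_n=\sigma(\mathcal F_0,\dots,\mathcal F_{n-1})$ to TWO's earlier moves; it is \emph{winning} if ONE wins every play in which he follows it. The space $X$ is \emph{Menger} if it satisfies $\mathsf S_{fin}(\mathcal O,\mathcal O)$, \emph{almost Menger} if it satisfies $\mathsf S_{fin}(\mathcal O,\overline{\mathcal O})$, and \emph{almost Rothberger} if it satisfies $\mathsf S_1(\mathcal O,\overline{\mathcal O})$. It is \emph{almost Lindel\"of} if every open cover has a countable subfamily in $\overline{\mathcal O}$. Applying the definitions to a constant sequence of covers shows that Menger spaces are Lindel\"of and that almost Menger spaces are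 almost Lindel\"of.

The selection principle and the game differ only in the flow of information. In the principle the whole sequence of covers is visible before anything is selected; in the game ONE may adapt each cover to what TWO has already done. One implication is therefore free. If $X$ is not almost Menger, ONE wins $\mathsf G^\omega_{fin}(\mathcal O,\overline{\mathcal O})$ by playing a fixed sequence of covers that witnesses this, ignoring TWO. The question is whether adapting can ever help him beyond that. In the simplest cases it cannot: on a compact space TWO wins in the first inning, and on a countable space she wins by covering the $n$th point in inning $n$. Much more is true, by the following known result.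

\begin{theorem}[known]\label{thm:known}
If $X$ is Lindel\"of, then $X$ is almost Menger if and only if ONE does not have a winning strategy in $\mathsf G^\omega_{fin}(\mathcal O,\overline{\mathcal O})$.
\end{theorem}

Babinkostova, Pansera and Scheepers \cite{BPS} posed the following problem.

\begin{quote}
Is there an almost Menger space for which ONE has a winning strategy in the game $\mathsf G^\omega_{fin}(\mathcal O,\overline{\mathcal O})$?
\end{quote}

One might guess that there is none. An almost Menger space is almost Lindel\"of, so each cover played by ONE contains a countable subfamily whose closures cover, and this looks like a substitute for a countable subcover. The weak point of the guess is that such a subfamily need not be an open cover, so that $\mathsf S_{fin}(\mathcal O,\overline{\mathcal O})$ says nothing about a sequence of such subfamilies. The guess is wrong.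

For $f,g\in\omega^\omega$ write $g\le^* f$ if $g(n)\le f(n)$ for all but finitely many $n$. A family $\mathcal D\subseteq\omega^\omega$ is \emph{dominating} if every $g\in\omega^\omega$ satisfies $g\le^*f$ for some $f\in\mathcal D$, and $\mathfrak d$ is the least cardinality of a dominating family. It is a standard fact that $\omega_1\le\mathfrak d\le2^{\aleph_0}$. We work in ZFC.

\begin{theorem}\label{thm:main}
There is a Hausdorff space $X$ with $|X|=\mathfrak d$ that satisfies $\mathsf S_1(\mathcal O,\overline{\mathcal O})$ (in particular, $X$ is almost Menger), while ONE has a winning strategy in $\mathsf G^\omega_{fin}(\mathcal O,\overline{\mathcal O})$.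
\end{theorem}

\begin{theorem}\label{thm:sharp}
If $X$ is almost Lindel\"of and $|X|<\mathfrak d$, then ONE has no winning strategy in $\mathsf G^\omega_{fin}(\mathcal O,\overline{\mathcal O})$. Hence the least cardinality of an almost Menger space for which ONE has a winning strategy is exactly $\mathfrak d$, and the same holds within the class of Hausdorff spaces.
\end{theorem}

Section~\ref{sec:limits} shows where an example cannot be found: among regular spaces, or below cardinality $\mathfrak d$. The proof of Theorem~\ref{thm:main} has a combinatorial part and a topological part. Section~\ref{sec:hits} describes a game on $\omega_1$ in which adapting does help ONE, Section~\ref{sec:targets} rewrites its winning condition as a covering condition, Section~\ref{sec:space} builds a Hausdorff space whose closures realize this covering condition, and Section~\ref{sec:proof} puts the pieces together.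

\section{Regular spaces and small spaces}\label{sec:limits}

Recall that $X$ is \emph{regular} if for every open $U$ and every $x\in U$ there is an open $V$ with $x\in V\subseteq\overline V\subseteq U$. In such a space closures can be absorbed, so ``Hausdorff'' in Theorem~\ref{thm:main} cannot be improved to ``regular''. The next proposition is the only place where Theorem~\ref{thm:known} is used.

\begin{proposition}\label{prop:regular}
If $X$ is regular and almost Menger, then ONE has no winning strategy in $\mathsf G^\omega_{fin}(\mathcal O,\overline{\mathcal O})$.
\end{proposition}

\begin{proof}
Let $(\mathcal U_n)$ be open covers and let $\mathcal V_n$ be the family of all open $V$ such that $\overline V\subseteq U$ for some $U\in\mathcal U_n$. By regularity each $\mathcal V_n$ is an open cover. Choose finite $\mathcal F_n\subseteq\mathcal V_n$ such that the closures of the members of $\bigcup_n\mathcal F_n$ cover $X$, and replace each $V\in\mathcal F_n$ by some $U\in\mathcal U_n$ containing $\overline V$. The resulting finite subsets of the $\mathcal U_n$ together cover $X$. So $X$ is Menger, hence Lindel\"of, and Theorem~\ref{thm:known} applies.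
\end{proof}

For small spaces the countable subfamilies from the guess in Section~\ref{sec:intro} do suffice, because counting replaces the selection principle. TWO restricts herself to initial segments of these subfamilies, so that her moves are natural numbers and each point of $X$ demands that some move be large enough.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
If $X=\emptyset$, TWO wins every play. Let $X\neq\emptyset$ be almost Lindel\"of with $|X|<\mathfrak d$, and let $\sigma$ be a strategy for ONE. By recursion on the length $n$ of $s\in\omega^{<\omega}$ (the set of finite sequences of natural numbers) we define an open cover $\mathcal U_s$ and a sequence $(U_{s,j}:j\in\omega)$ in $\mathcal U_s$ with $\bigcup_j\overline{U_{s,j}}=X$. Writing $s\restriction i$ for the initial segment of $s$ of length $i$, put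
\[
\mathcal U_s=\sigma(\mathcal F_0,\dots,\mathcal F_{n-1}),\qquad\text{where }\mathcal F_i=\{U_{s\restriction i,\,j}:j\le s(i)\}.
\]
The sequence $(U_{s,j})_j$, possibly with repetitions, exists because $X$ is almost Lindel\"of and nonempty. Every $f\in\omega^\omega$ determines a play following $\sigma$: in inning $n$ ONE plays $\mathcal U_{f\restriction n}$ and TWO answers $\{U_{f\restriction n,\,j}:j\le f(n)\}$. For $x\in X$ let $g_x(s)=\min\{j:x\in\overline{U_{s,j}}\}$. In the play determined by $f$, the point $x$ lies in the closure of a chosen set as soon as $g_x(f\restriction n)\le f(n)$ for some $n$.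

The difficulty is that the demand $g_x(f\restriction n)$ depends on the earlier values of $f$, whereas $\mathfrak d$ concerns functions of $n$ alone. But as long as $f$ has stayed below a given function, only finitely many sequences $f\restriction n$ are possible. So define $c_x\in\omega^\omega$ recursively by
\[
c_x(n)=\max\{g_x(s): s\in\omega^n\text{ and } s(i)\le c_x(i)\text{ for all }i<n\},
\]
a maximum over a finite nonempty set. Since $|X|<\mathfrak d$, the family $\{c_x:x\in X\}$ is not dominating, so there is $f$ with $f\not\le^*c_x$ for all $x$. Fix $x$ and let $n$ be least with $f(n)>c_x(n)$. Then $f(i)\le c_x(i)$ for $i<n$, so $s=f\restriction n$ takes part in the maximum, and $g_x(f\restriction n)\le c_x(n)<f(n)$. Thus TWO wins the play determined by $f$, and $\sigma$ is not winning.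

Almost Menger spaces are almost Lindel\"of, so an almost Menger space for which ONE has a winning strategy has cardinality at least $\mathfrak d$. By Theorem~\ref{thm:main}, whose proof does not use the present theorem, the value $\mathfrak d$ is attained by a Hausdorff space.
\end{proof}

\section{A threshold game on $\omega_1$}\label{sec:hits}

We use the following facts about the first uncountable ordinal $\omega_1$: every $\beta<\omega_1$, identified with the set of smaller ordinals, is countable; every countable subset of $\omega_1$ is bounded below $\omega_1$; and every function $\omega_1\to\omega$ is constant on an uncountable set. For each $\beta<\omega_1$ fix an injection $e_\beta:\beta\to\omega$. Injectivity will be used in two forms: for each $m$ at most $m$ ordinals $\alpha<\beta$ have $e_\beta(\alpha)<m$, and $e_\beta$ is unbounded on every infinite subset of $\beta$.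

\begin{definition}\label{def:hit}
A pair $(p,m)\in\omega_1\times\omega$ \emph{hits} $\alpha\in\omega_1$ if $\alpha<p$ and $e_p(\alpha)\ge m$. For $P\subseteq\omega_1\times\omega$ let
\[
P[\alpha]=\{p\in\omega_1:\text{there is $m$ such that $(p,m)\in P$ and $(p,m)$ hits $\alpha$}\}.
\]
The set $P$ is \emph{recurrent} if $P[\alpha]$ is infinite for some $\alpha$.
\end{definition}

In the \emph{threshold game}, ONE plays in inning $n$ a function $\varphi_n:\omega_1\to\omega$ and TWO answers with a finite set $F_n\subseteq\omega_1$. The \emph{record} of the play is $P=\{(p,\varphi_n(p)):n\in\omega,\ p\in F_n\}$, and TWO wins if the record is recurrent. Later $p$ will be a point of a space and $\varphi_n(p)$ will measure how small a neighborhood of $p$ ONE offers.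

A pair $(p,m)$ hits all but at most $m$ of the ordinals below $p$, and nothing else. Say that $\varphi$ \emph{protects} $\alpha$ if no pair $(p,\varphi(p))$ hits $\alpha$. A finite set $G$ is protected by any $\varphi$ with $\varphi(p)>e_p(\alpha)$ for all $\alpha\in G$ and $p>\alpha$. An infinite set $G$ is never protected: take a countably infinite $G'\subseteq G$ and $p$ above it; then $e_p$ is unbounded on $G'$. The whole construction rests on this tension, and it is visible in the first innings.

\begin{example}\label{ex:small}
\emph{Thresholds fixed in advance.} Let $\psi_0\equiv1$ and $\psi_1\equiv2$. Call $\alpha$ bad for $i$ if only countably many pairs $(p,\psi_i(p))$ hit it. If two ordinals were bad for $0$, some $p$ above both would satisfy $e_p(\alpha)<1$ for both, contradicting injectivity. In the same way three ordinals bad for $1$ would be mapped injectively into $\{0,1\}$. So at most $1+2$ ordinals are bad, and one of $0,1,2,3$ is hit by uncountably many pairs in both innings. TWO, seeing both functions, aims at it twice.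

\emph{Thresholds that adapt.} Suppose $e_\omega$ is the identity, ONE opens with $\varphi_0\equiv1$, and TWO answers $F_0=\{\omega\}$. The pair $(\omega,1)$ hits $1,2,3,\dots$ at one stroke. ONE cannot protect all of them in the next inning, and he need not. It is enough that $\varphi_n$ protects $0,1,\dots,n$ for $n\ge1$; then each $k<\omega$ can be hit only in the innings before $\max(k,1)$, that is, by finitely many pairs. Each further ordinal $\beta$ played by TWO exposes only the countably many ordinals below $\beta$, and ONE takes them under protection in the order given by $e_\beta$.
\end{example}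

The two halves of the example generalize to the two lemmas below. In the first, it matters that $\omega_1$ is uncountable: on a countable index set ONE could list all ordinals in advance and protect the first $n$ of them in inning $n$.

\begin{lemma}\label{lem:select}
Let $\psi_i:\omega_1\to\omega$ for $i\in\omega$. There are $t<\omega_1$ and distinct $u_i\in\omega_1$ such that $(u_i,\psi_i(u_i))$ hits $t$ for every $i$. In particular, $\{(u_i,\psi_i(u_i)):i\in\omega\}$ is recurrent.
\end{lemma}

\begin{proof}
Choose $m_i$ such that $A_i=\{p:\psi_i(p)=m_i\}$ is uncountable. Let $\mathrm{Bad}_i$ be the set of all $\alpha$ such that $(p,m_i)$ hits $\alpha$ for only countably many $p\in A_i$. Then $|\mathrm{Bad}_i|\le m_i$. Otherwise take $m_i+1$ elements of $\mathrm{Bad}_i$. All but countably many $p\in A_i$ lie above these elements and are such that $(p,m_i)$ hits none of them. For such a $p$ the injection $e_p$ maps $m_i+1$ ordinals into $\{0,\dots,m_i-1\}$, which is impossible.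

The set $\bigcup_i\mathrm{Bad}_i$ is countable; choose $t$ outside it. For each $i$ there are uncountably many $p\in A_i$ such that $(p,m_i)=(p,\psi_i(p))$ hits $t$. Choose $u_i$ among them recursively, different from $u_0,\dots,u_{i-1}$.
\end{proof}

\begin{lemma}\label{lem:game}
ONE has a winning strategy in the threshold game.
\end{lemma}

\begin{proof}
Given $F_0,\dots,F_{n-1}$, let
\begin{align*}
G_n&=\{\alpha:\text{there is }\beta\in F_0\cup\dots\cup F_{n-1}\text{ with }\alpha<\beta\text{ and }e_\beta(\alpha)\le n\},\\
\varphi_n(p)&=1+\max\bigl(\{0\}\cup\{e_p(\alpha):\alpha\in G_n,\ \alpha<p\}\bigr).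
\end{align*}
Each of the finitely many $\beta$ contributes at most $n+1$ elements to $G_n$, so $G_n$ is finite, $\varphi_n$ is well defined, and $\varphi_n$ protects every element of $G_n$.

Let $P$ be the record of a play following this strategy, and let $\alpha<\omega_1$ with $P[\alpha]\ne\emptyset$. Then $\alpha<\beta$ for some $k$ and some $\beta\in F_k$. For all $n\ge N=\max(k+1,e_\beta(\alpha))$ we have $\alpha\in G_n$, so no pair $(p,\varphi_n(p))$ hits $\alpha$. Hence $P[\alpha]\subseteq F_0\cup\dots\cup F_{N-1}$ is finite, and $P$ is not recurrent.
\end{proof}

\section{From ``infinitely often'' to ``covered''}\label{sec:targets}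

Lemmas~\ref{lem:select} and~\ref{lem:game} separate selection from play, but for the wrong kind of condition. Recurrence asks that \emph{some} ordinal be hit \emph{infinitely often}; a covering condition asks that \emph{every} point be reached \emph{once}. A dominating family converts one into the other.

Fix $H\subseteq\omega^\omega$ with $|H|=\mathfrak d$ such that for every $g\in\omega^\omega$ there is $h\in H$ with $g(n)\le h(n)$ for \emph{all} $n$. To obtain $H$, take a dominating family $\mathcal D$ of size $\mathfrak d$ and let $H=\{f+c:f\in\mathcal D,\ c\in\omega\}$: if $g(n)\le f(n)$ for $n\ge n_0$, then $g\le f+c$ everywhere for any $c\ge g(n)$, $n<n_0$. This $H$ has size at most $\mathfrak d\cdot\omega=\mathfrak d$ and contains $\mathcal D$.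

The countable model of the conversion is this. Let $A_i\subseteq\omega$ for $i\in\omega$. Then some $A_i$ is infinite if and only if the sets $\{h\in H:h(i)\le a\}$, for $i\in\omega$ and $a\in A_i$, cover $H$. Indeed, if $A_i$ is infinite, then every $h$ has some $a\in A_i$ with $a\ge h(i)$; and if all $A_i$ are finite, an $h\in H$ with $h(i)>a$ for all $i$ and all $a\in A_i$ is not covered. We want to apply this to the sets $P[\alpha]$, but these are sets of ordinals indexed by ordinals. If $\gamma<\omega_1$ bounds all ordinals involved, $e_\gamma$ codes both by natural numbers. Since $\gamma$ is not known in advance, the points to be covered must guess $\gamma$ as well as $h$, and a point that guesses too small a $\gamma$ is declared covered.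

\begin{definition}\label{def:B}
Let $B=\omega_1\times H$. For $(p,m)\in\omega_1\times\omega$ let $B(p,m)$ be the set of all $(\gamma,h)\in B$ such that either
\begin{itemize}
\item $p\ge\gamma$, or
\item $p<\gamma$ and $(p,m)$ hits some $\alpha$ with $h(e_\gamma(\alpha))\le e_\gamma(p)$.
\end{itemize}
For $P\subseteq\omega_1\times\omega$ let $B(P)=\bigcup_{(p,m)\in P}B(p,m)$.
\end{definition}

In the second clause $\alpha<p<\gamma$, so $e_\gamma(\alpha)$ and $e_\gamma(p)$ are defined. If $m\le m'$ and $(p,m')$ hits $\alpha$, then so does $(p,m)$; therefore
\begin{equation}\label{eq:mono}
B(p,m')\subseteq B(p,m)\qquad\text{for }m\le m'.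
\end{equation}

\begin{lemma}\label{lem:dichotomy}
Let $P\subseteq\omega_1\times\omega$.
\begin{enumerate}
\item[(a)] If $P$ is recurrent, then $B(P)=B$.
\item[(b)] If $P$ is countable and not recurrent, then $B\setminus B(P)$ is uncountable.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $P[\alpha]$ be infinite and let $(\gamma,h)\in B$. If some $p\in P[\alpha]$ has $p\ge\gamma$, the first clause applies to a pair $(p,m)\in P$. Otherwise $P[\alpha]$ is an infinite subset of $\gamma$ and $\alpha<\gamma$. Then $e_\gamma$ is unbounded on $P[\alpha]$, so some $p\in P[\alpha]$ has $e_\gamma(p)\ge h(e_\gamma(\alpha))$. Take $m$ such that $(p,m)\in P$ hits $\alpha$; the second clause gives $(\gamma,h)\in B(p,m)$.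

(b) As $P$ is countable, there are uncountably many $\gamma<\omega_1$ with $p<\gamma$ for all $(p,m)\in P$. It suffices to find, for each such $\gamma$, an $h\in H$ with $(\gamma,h)\notin B(P)$. Define $g\in\omega^\omega$ by
\[
g(e_\gamma(\alpha))=1+\max\bigl(\{0\}\cup\{e_\gamma(p):p\in P[\alpha]\}\bigr)\qquad(\alpha<\gamma),
\]
and $g=0$ off the range of $e_\gamma$. This is well defined because $e_\gamma$ is injective and each $P[\alpha]$ is a finite subset of $\gamma$. Take $h\in H$ with $h\ge g$ everywhere. Let $(p,m)\in P$. The first clause fails since $p<\gamma$. If $(p,m)$ hits $\alpha$, then $p\in P[\alpha]$, and so $h(e_\gamma(\alpha))\ge g(e_\gamma(\alpha))>e_\gamma(p)$; the second clause fails as well.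
\end{proof}

Part (a) explains why $P[\alpha]$ counts distinct ordinals $p$ rather than pairs, and why the $u_i$ in Lemma~\ref{lem:select} are chosen distinct: one needs $e_\gamma(p)$ to be unbounded. Part (b) is the only place where the domination property of $H$ is used, and it is needed at every coordinate, since a single $\alpha$ with $h(e_\gamma(\alpha))$ too small may put $(\gamma,h)$ into $B(P)$.

\section{The space}\label{sec:space}

We want a Hausdorff space containing $\omega_1$ and $B$ in which the $m$th neighborhood of $p\in\omega_1$ has essentially $B(p,m)$ as the trace of its closure on $B$. The plan is to join $p$ to $b$ by a sequence of isolated points $(j,p,b)$, $j\in\omega$, lying eventually in every neighborhood of $b$ and, when $b\in B(p,m)$, in the $m$th neighborhood of $p$. Three repairs are needed.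
\begin{itemize}
\item To separate $p$ from $b$, a neighborhood of $p$ must be allowed to omit finitely many $b$. This costs only countably many points of $B$ in a countable selection.
\item The points of $\omega_1$ must themselves be covered by countably many closures. A new point $*$ does this: the closure of each of its neighborhoods contains all but finitely many $p$.
\item An isolated point is in $\overline U$ only if it is in $U$, so the uncountably many isolated points must be covered outright. We add a point $\infty_j$ whose neighborhoods are cofinite in the $j$th layer. A single such point for all layers would not do: it could not be separated from $b$, whose neighborhoods contain infinitely many isolated points.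
\end{itemize}
The neighborhoods of $*$ and $\infty_j$ must not help TWO with $B$, and we shall see that their closures miss it.

Let $B^*=B\cup\{*\}$, $D=\omega\times\omega_1\times B^*$ and $L_j=\{j\}\times\omega_1\times B^*$. The underlying set is the union
\[
X=D\;\cup\;\{\infty_j:j\in\omega\}\;\cup\;\omega_1\;\cup\;B\;\cup\;\{*\},
\]
whose five parts are taken to be disjoint. Since $|B|=\omega_1\cdot\mathfrak d=\mathfrak d$, also $|D|=|X|=\mathfrak d$. The basic sets at the points of $X$ are as follows; see Figure~\ref{fig:layer}.
\begin{itemize}
\item At $d\in D$: $\{d\}$.
\item At $\infty_j$: $K_j\setminus E$, where $K_j=L_j\cup\{\infty_j\}$ and $E\subseteq L_j$ is finite.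
\item At $p\in\omega_1$, for $m\in\omega$ and finite $R\subseteq B$:
\[
U_{m,R}(p)=\{p\}\cup\bigl\{(j,p,b):j\ge m,\ b\in(B(p,m)\setminus R)\cup\{*\}\bigr\}.
\]
\item At $b\in B$, for $k\in\omega$: $V_k(b)=\{b\}\cup\{(j,p,b):j\ge k,\ p\in\omega_1\}$.
\item At $*$, for $m\in\omega$ and finite $F\subseteq\omega_1$: $W_{m,F}=\{*\}\cup\{(j,p,*):j\ge m,\ p\in\omega_1\setminus F\}$.
\end{itemize}
Call $O\subseteq X$ open if for every $x\in O$ some basic set at $x$ is contained in $O$. The basic sets at a point are closed under finite intersections: by \eqref{eq:mono}, $U_{m,R}(p)\cap U_{m',R'}(p)=U_{\max(m,m'),R\cup R'}(p)$, while $V_k(b)\cap V_{k'}(b)=V_{\max(k,k')}(b)$, $W_{m,F}\cap W_{m',F'}=W_{\max(m,m'),F\cup F'}$ and $(K_j\setminus E)\cap(K_j\setminus E')=K_j\setminus(E\cup E')$. So this is a topology. A basic set at $x$ consists of $x$ and points of $D$, so it is open, and the basic sets at $x$ form a neighborhood base at $x$.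

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[gray] (0,0) rectangle (7,4);
\draw[very thick] (0,2.6)--(7,2.6);
\draw[very thick] (0,0.4)--(1.2,0.4) (1.5,0.4)--(5.2,0.4) (5.5,0.4)--(7,0.4);
\draw[very thick] (3,1)--(3,1.6) (3,2.1)--(3,3.1) (3,3.5)--(3,4);
\fill (3,0.4) circle (2.5pt) (3,2.6) circle (2.5pt);
\node[left] at (0,2.6) {$b$};
\node[left] at (0,0.4) {$*$};
\node[below] at (3,0) {$p$};
\node[right] at (7,2.6) {$V_k(b)$};
\node[right] at (7,0.4) {$W_{m',F}$};
\node[above] at (3,4) {$U_{m,R}(p)$};
\node[below right] at (3,2.6) {$(j,p,b)$};
\node[above right] at (3,0.4) {$(j,p,*)$};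
\end{tikzpicture}
\caption{One layer $L_j=\{j\}\times\omega_1\times B^*$ of isolated points, for $j\ge k,m,m'$, with columns indexed by $\omega_1$ and rows by $B^*$. The set $V_k(b)$ meets it in the whole row $b$, the set $W_{m',F}$ in the row $*$ without the finitely many columns in $F$, and $U_{m,R}(p)$ in the part of column $p$ given by the rows $B(p,m)\setminus R$ and $*$. The picture is the same in all higher layers, so the marked crossings put $b$ into the closure of $U_{m,R}(p)$ and $p$ into the closure of $W_{m',F}$.}
\label{fig:layer}
\end{figure}

\begin{lemma}\label{lem:hausdorff}
$X$ is Hausdorff.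
\end{lemma}

\begin{proof}
Basic sets at two distinct points outside $D$ can meet only in $D$. We go through the types of pairs.

\emph{One point is $d\in L_j$.} The open set $\{d\}$ is disjoint from $\{d'\}$ for $d'\neq d$, from $K_i\setminus\{d\}$ for every $i$, and from $U_{j+1,\emptyset}(p)$, $V_{j+1}(b)$ and $W_{j+1,\emptyset}$, whose points in $D$ have first coordinate larger than $j$.

\emph{One point is $\infty_j$, the other is not in $D$.} The set $K_j$ is disjoint from $K_i$ for $i\ne j$, and from $U_{j+1,\emptyset}(p)$, $V_{j+1}(b)$ and $W_{j+1,\emptyset}$, again by first coordinates.

\emph{Both points are in $\omega_1$.} For $p\neq p'$ the sets $U_{0,\emptyset}(p)$ and $U_{0,\emptyset}(p')$ are disjoint by second coordinates.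

\emph{Both points are in $B^*$.} For $b\ne b'$ in $B$ the sets $V_0(b)$, $V_0(b')$ and $W_{0,\emptyset}$ are pairwise disjoint by third coordinates.

\emph{One point is $p\in\omega_1$, the other is in $B^*$.} We have $U_{0,\{b\}}(p)\cap V_0(b)=\emptyset$ by third coordinates and $U_{0,\emptyset}(p)\cap W_{0,\{p\}}=\emptyset$ by second coordinates.
\end{proof}

\begin{lemma}\label{lem:closure}
For all values of the parameters,
\begin{gather}
\overline{U_{m,R}(p)}\cap B=B(p,m)\setminus R,\label{eq:clU}\\
\overline{V_k(b)}\cap B=\{b\},\qquad\overline{W_{m,F}}\cap B=\emptyset,\qquad\overline{K_j}\cap B=\emptyset,\label{eq:clrest}\\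
\overline{W_{m,F}}\supseteq\omega_1\setminus F.\label{eq:clW}
\end{gather}
\end{lemma}

\begin{proof}
Let $b\in B$. If $b\in B(p,m)\setminus R$, then $U_{m,R}(p)\cap V_k(b)=\{(j,p,b):j\ge\max(m,k)\}$ is nonempty for every $k$; otherwise $U_{m,R}(p)\cap V_0(b)=\emptyset$. This gives \eqref{eq:clU}. For \eqref{eq:clrest}, a point $b'\in B$ has the neighborhood $V_0(b')$, which misses $W_{m,F}$ and misses $V_k(b)$ if $b\neq b'$, and the neighborhood $V_{j+1}(b')$, which misses $K_j$. For \eqref{eq:clW}, let $p\notin F$. Every basic set $U_{m',R}(p)$ contains $(j,p,*)$ for $j=\max(m,m')$, and this point lies in $W_{m,F}$.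
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

The space $X$ of Section~\ref{sec:space} is Hausdorff by Lemma~\ref{lem:hausdorff} and has cardinality $\mathfrak d$. Two statements remain.

\begin{proposition}\label{prop:S1}
$X$ satisfies $\mathsf S_1(\mathcal O,\overline{\mathcal O})$.
\end{proposition}

\begin{proof}
Let $(\mathcal U_n)$ be a sequence of open covers. Split $\omega$ into three infinite sets $N_0=\{n_0<n_1<\cdots\}$, $N_1$ and $N_2$. The covers indexed by $N_0$ will take care of $B$ and those indexed by $N_1$ of $X\setminus B$, each up to a countable set; those indexed by $N_2$ pick up the rest.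

\emph{Indices in $N_0$.} For $i\in\omega$ and $p\in\omega_1$ choose $U^i(p)\in\mathcal U_{n_i}$ containing $p$, and then $\psi_i(p)\in\omega$ and a finite $R_i(p)\subseteq B$ with $U_{\psi_i(p),R_i(p)}(p)\subseteq U^i(p)$. Let $u_i$ be given by Lemma~\ref{lem:select} and select $U^i(u_i)$ from $\mathcal U_{n_i}$. The set $C=\bigcup_iR_i(u_i)$ is countable. Let $b\in B\setminus C$. By Lemma~\ref{lem:dichotomy}(a) there is $i$ with $b\in B(u_i,\psi_i(u_i))$, and $b\notin R_i(u_i)$. By \eqref{eq:clU}, $b\in\overline{U^i(u_i)}$.

\emph{Indices in $N_1$.} Assign to the points $*,\infty_0,\infty_1,\dots$ the elements of $N_1$ in increasing order, and select from each cover a member containing the assigned point. The set selected for $*$ contains some $W_{m,F}$, so by \eqref{eq:clW} its closure contains $*$ and all but finitely many points of $\omega_1$. The set selected for $\infty_j$ contains all but finitely many points of $K_j$. Since $X\setminus B=\omega_1\cup\{*\}\cup\bigcup_jK_j$, these closures cover $X\setminus B$ except for a countable set $C'$.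

\emph{Indices in $N_2$.} Assign to the points of the countable set $C\cup C'$ distinct elements of $N_2$, select from each corresponding cover a member containing the assigned point, and select arbitrarily from the remaining covers.

One set has been selected from each $\mathcal U_n$, and the closures of the selected sets cover $X$.
\end{proof}

\begin{proposition}\label{prop:ONE}
ONE has a winning strategy in $\mathsf G^\omega_{fin}(\mathcal O,\overline{\mathcal O})$ on $X$.
\end{proposition}

\begin{proof}
For $\varphi:\omega_1\to\omega$ let
\[
\mathcal U(\varphi)=\{U_{\varphi(p),\emptyset}(p):p\in\omega_1\}\cup\{V_0(b):b\in B\}\cup\{W_{0,\emptyset}\}\cup\{K_j:j\in\omega\}.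
\]
This is an open cover; the points of $D$ lie in the sets $K_j$. ONE simulates the threshold game, using the winning strategy of Lemma~\ref{lem:game}. In inning $n$ he plays $\mathcal U(\varphi_n)$, where $\varphi_n$ is the answer of that strategy to $F_0,\dots,F_{n-1}$. When TWO answers $\mathcal F_n$, he puts
\[
F_n=\{p\in\omega_1:U_{\varphi_n(p),\emptyset}(p)\in\mathcal F_n\}.
\]
This set is finite, because $U_{\varphi_n(p),\emptyset}(p)\cap\omega_1=\{p\}$ shows that distinct $p$ index distinct sets.

Consider a play following this strategy. Let $P$ be the record of the simulated play and let $C$ be the countable set of all $b\in B$ such that TWO chose $V_0(b)$ in some inning. By \eqref{eq:clU} and \eqref{eq:clrest}, the points of $B$ that lie in the closure of some set chosen by TWO are exactly those of $B(P)\cup C$. The record $P$ is countable and not recurrent, so $B\setminus B(P)$ is uncountable by Lemma~\ref{lem:dichotomy}(b). This is why (b) asserts more than nonemptiness: some $b\in B\setminus B(P)$ lies outside $C$, it is in the closure of no chosen set, and ONE wins the play.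
\end{proof}

Propositions~\ref{prop:S1} and~\ref{prop:ONE} complete the proof of Theorem~\ref{thm:main}.

\begin{remark}\label{rem:check}
The restrictions found earlier can be seen directly in $X$. It is not Lindel\"of, since in the cover $\mathcal U(\varphi)$ each member contains at most one point of $\omega_1$. It is not regular at $*$, since by \eqref{eq:clW} the closure of every neighborhood of $*$ meets $\omega_1$, while $W_{0,\emptyset}$ does not. Finally, the proofs of Lemma~\ref{lem:hausdorff} and Proposition~\ref{prop:S1} use nothing about $H$. If $\omega_1<\mathfrak d$ and the construction is run with a family $H$ of size less than $\mathfrak d$, the result is an almost Rothberger Hausdorff space of size less than $\mathfrak d$, and by Theorem~\ref{thm:sharp} ONE has no winning strategy on it. So the largeness of $H$ cannot be dropped from Proposition~\ref{prop:ONE}.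
\end{remark}

\begin{thebibliography}{1}
\bibitem{BPS} Liljana Babinkostova, Bruno A. Pansera and Marion Scheepers, \emph{Weak covering properties and infinite games}, arXiv:1202.0194 (2012).
\end{thebibliography}
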